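\title{The Lusin Problem for Differential Forms:\\ A Counterexample and a Criterion}

\begin{abstract}
Let $\mu$ be a Radon measure on $\mathbb R^n$ and let $\omega$ be a bounded Borel $k$-form that annihilates the $k$-dimensional decomposability bundle $V_k(\mu,\cdot)$. We study whether $\omega$ agrees, outside a set of arbitrarily small measure, with $d\phi$ for a $C^1$ form $\phi$ whose components have Lipschitz constant at most $C(n)\|\omega\|_{L^\infty(\mu)}$. The answer is yes for $k=1$ and $k=n$, and no for $2\le k\le n-1$, even if the constant may depend on $\mu$ and $\omega$. For a fixed measure the property holds if and only if $\Lambda_k(V_1(\mu,x))\subset V_k(\mu,x)$ almost everywhere. The counterexample is a fractal stack of tilted rectangles in $\mathbb R^3$ whose slopes change by $\pm s_j$ at generation $j$, with $\sum s_j^2$ small and $\sum s_j=\infty$: normal $1$-currents feel only the first sum, normal $2$-currents feel the second.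
\end{abstract}

\section{Introduction}\label{sec:intro}

Lusin's theorem says that a Borel function agrees with a continuous one outside a set of small measure. A Lusin theorem for gradients asks for more: a Borel vector field should agree, outside a small set, with the gradient of a $C^1$ function, and this gradient should be no larger than the field. This paper is about the analogous question for the exterior derivative. Which forms one can hope to reach depends on the measure through its decomposability bundles, so we recall these first.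

\subsection{Normal currents and decomposability bundles}\label{sub:bundle}

Let $1\le k\le n$. We write $\Lambda_k=\Lambda_k(\mathbb R^n)$ and $\Lambda^k=\Lambda^k(\mathbb R^n)$ for the spaces of $k$-vectors and $k$-covectors, $\langle\omega,\tau\rangle$ for the pairing, and $|\cdot|$ for the Euclidean norms in which the dual bases $e_I$ and $dx^I$ ($I$ an increasing multi-index) are orthonormal. Thus $|\langle\omega,\tau\rangle|\le|\omega|\,|\tau|$; other norms would change only constants depending on $n$. Covectors are identified with vectors by the Euclidean structure. For a subspace $V\subset\mathbb R^n$, $\Lambda_k(V)\subset\Lambda_k$ is the span of the products $v_1\wedge\dots\wedge v_k$ with $v_i\in V$; it is $\{0\}$ if $\dim V<k$.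

A \emph{$k$-current} is a continuous linear functional $T$ on $C_c^\infty(\mathbb R^n;\Lambda^k)$, and its \emph{boundary} is the $(k-1)$-current $\partial T(\phi)=T(d\phi)$. The current $T$ has \emph{finite mass} if $|T(\omega)|\le M\sup|\omega|$ for some $M$. By the Riesz theorem $T$ is then a finite $\Lambda_k$-valued measure, $T(\omega)=\int\langle\omega,dT\rangle$, and we write $|T|$ for its total variation. A current is \emph{normal} if both $T$ and $\partial T$ have finite mass. A polygonal path $\Gamma:[0,1]\to\mathbb R^n$ defines the normal $1$-current $[\Gamma](\omega)=\int_0^1\langle\omega(\Gamma),\Gamma'\rangle$, whose mass is at most the length of $\Gamma$ and whose boundary is $\delta_{\Gamma(1)}-\delta_{\Gamma(0)}$. An oriented planar rectangle defines a normal $2$-current by the Stokes theorem.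

Let $\mu$ be a positive Radon measure on $\mathbb R^n$. Every normal $k$-current has a unique Lebesgue decomposition $T=\tau\mu+\sigma$ with $\tau\in L^1(\mu;\Lambda_k)$ and $\sigma$ singular with respect to $\mu$; we call $\tau$ the \emph{density} of $T$ with respect to $\mu$. A map $x\mapsto W(x)$ with values in the linear subspaces of $\Lambda_k$ is \emph{Borel} if the orthogonal projection onto $W(x)$ is a Borel function of $x$, and we say that $W$ \emph{contains the densities} for $\mu$ if the density $\tau$ of every normal $k$-current satisfies $\tau(x)\in W(x)$ for $\mu$-a.e.\ $x$. The \emph{$k$-dimensional decomposability bundle} $V_k(\mu,\cdot)$, in the sense of Alberti and Marchese, is the $\mu$-a.e.\ smallest Borel map that contains the densities: it contains them, and $V_k(\mu,x)\subset W(x)$ for $\mu$-a.e.\ $x$ whenever $W$ does. For $k=1$ it is the Alberti--Marchese decomposability bundle, and we write $V(\mu,x)=V_1(\mu,x)\subset\mathbb R^n$.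

A normal current is an object along which one can integrate by parts: $T(d\phi)=\partial T(\phi)$ is controlled by $\sup|\phi|$. So $V_k(\mu,x)$ collects the $k$-vectors on which the values of $d\phi$, seen by $\mu$, are constrained by the values of $\phi$. On the remaining directions one expects $d\phi$ to be free.

\subsection{The problem}\label{sub:problem}

From now on $\Omega\subset\mathbb R^n$ is open and $\mu(\Omega)<\infty$. For gradients the expectation above is confirmed by the refined Lusin theorem of De Masi and Marchese, which we use as a known result.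

\begin{theorem}[De Masi--Marchese]\label{thm:DMM}
Let $f:\Omega\to\mathbb R^n$ be Borel with $f(x)\in V(\mu,x)^\perp$ for $\mu$-a.e.\ $x$. For every $\varepsilon>0$ there are a $C^1$ function $g$ and a compact set $K\subset\Omega$ such that $\mu(\Omega\setminus K)<\varepsilon$, $Dg=f$ on $K$, and $\|Dg\|_{L^p(\mu)}\le(1+\varepsilon)\|f\|_{L^p(\mu)}$ for all $p\in[1,\infty]$.
\end{theorem}

\begin{definition}\label{def:lusin}
A \emph{$k$-form} is a Borel map $\omega:\Omega\to\Lambda^k$ with $\|\omega\|_{L^\infty(\mu)}<\infty$. It is \emph{admissible} if, for $\mu$-a.e.\ $x$, $\langle\omega(x),\tau\rangle=0$ for all $\tau\in V_k(\mu,x)$. The pair $(\mu,\Omega)$ has the \emph{$k$-Lusin property with constant $C$} if for every admissible $\omega$ and every $\varepsilon>0$ there are a $(k-1)$-form $\phi=\sum_I\phi_I\,dx^I$ of class $C^1$ on $\Omega$ and a compact set $K\subset\Omega$ such that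
\[
\mu(\Omega\setminus K)<\varepsilon,\qquad d\phi=\omega\ \text{ on }K,\qquad \operatorname{Lip}(\phi_I)\le C\|\omega\|_{L^\infty(\mu)}\ \text{ for all }I .
\]
\end{definition}

The following problem comes from Marchese \cite{Mar}.

\begin{quote}
\textbf{Lusin problem for $k$-forms.} Is there a constant $C(n)$, depending only on $n$, such that every pair $(\mu,\Omega)$ has the $k$-Lusin property with constant $C(n)$?
\end{quote}

\subsection{Two test cases and a guess}\label{sub:guess}

\emph{Some hypothesis on $\omega$ is needed.} Let $\gamma$ be the standard Gaussian measure, $\Omega=\mathbb R^n$, and let $\omega$ be a bounded Borel $k$-form. Suppose that $d\phi_j=\omega$ on $K_j$, that $\gamma(\mathbb R^n\setminus K_j)\to0$, and that the components of $\phi_j$ are $C$-Lipschitz. Along a subsequence $\phi_j-\phi_j(0)$ converges locally uniformly to a form $\phi$ with Lipschitz components. The forms $d\phi_j$ are uniformly bounded and, since $\gamma$ has a positive continuous density, converge to $\omega$ in $L^1_{\mathrm{loc}}(\mathcal L^n)$. Hence $d\phi=\omega$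 in the sense of distributions. For $k<n$ this forces $d\omega=0$, which fails for $\omega=\sin(x_n)\,dx^1\wedge\dots\wedge dx^k$. For $k=n\ge2$ the equation $d\phi=f\,dx^1\wedge\dots\wedge dx^n$ reads $\operatorname{div}F=f$ with $F$ Lipschitz, which is not always solvable (Theorem~\ref{thm:div} below). Admissibility removes these examples. If $\gamma=\Upsilon\mathcal L^n$, then $\partial(e_I\gamma)(\phi)=-\int\langle d\Upsilon\wedge\phi,e_I\rangle\,d\mathcal L^n$ and $|d\Upsilon|$ is integrable, so each $e_I\gamma$ is normal. Therefore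
\begin{equation}\label{eq:gauss}
V_k(\gamma,x)=\Lambda_k\quad\text{for a.e. }x,
\end{equation}
and only $\omega=0$ is admissible.

\emph{A flat square.} Let $n=3$, $k=2$, and let $\mu$ be the area measure on $[0,1]^2\times\{0\}$, in coordinates $(x,y,z)=(p,z)$. The current $e_1\wedge e_2\,\mu$ is normal, so an admissible form is $\omega=f_1\,dz\wedge dx+f_2\,dz\wedge dy$ $\mu$-a.e. By Lusin's theorem and the Tietze extension theorem, $f_1,f_2$ agree on a large compact set $K$ with continuous functions $\tilde f_1,\tilde f_2$ on $\mathbb R^2$ bounded by $\|\omega\|_{L^\infty(\mu)}$. Fix $\rho\in C_c^\infty(\mathbb R^2)$ with $\int\rho=1$ and put $g_r(p,z)=z\int\tilde f_r(p-zq)\rho(q)\,dq$. For $z\ne0$ write $g_r=z^{-1}\int\tilde f_r(p')\rho((p-p')/z)\,dp'$ and differentiate: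
\[
\nabla_pg_r=\int\tilde f_r(p-zq)\nabla\rho(q)\,dq,\qquad \partial_zg_r=-\int\tilde f_r(p-zq)\big(\rho(q)+q\cdot\nabla\rho(q)\big)\,dq .
\]
Since $\int\nabla\rho=0$ and $\int q\cdot\nabla\rho=-2$, the right sides extend continuously to $z=0$ with values $0$ and $\tilde f_r(p)$, which are the partial derivatives of $g_r$ there. So $g_r\in C^1(\mathbb R^3)$, $|Dg_r|\le c(\rho)\|\omega\|_{L^\infty(\mu)}$, and $\phi=g_1dx+g_2dy$ satisfies $d\phi=\omega$ on $K$.

The example worked because $\omega$ was a sum of terms $f_I\wedge dx^I$ with each $f_I$ orthogonal to the plane, so that the problem split into Lusin problems for gradients. Such a splitting, with $f_I\in V(\mu,\cdot)^\perp$, exists whenever $\omega(x)$ annihilates $\Lambda_k(V(\mu,x))$, and this is automatic for admissible $\omega$ if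
\begin{equation}\label{eq:incl}
\Lambda_k(V(\mu,x))\subset V_k(\mu,x)\qquad\text{for $\mu$-a.e. }x\in\Omega .
\end{equation}
In words: if $\mu$ is seen by families of curves in the directions $v_1,\dots,v_k$, then it is seen by $k$-dimensional currents with direction $v_1\wedge\dots\wedge v_k$. This holds for the Gaussian and for the square (Example~\ref{ex:bundles}), and one would guess that it always holds and that the problem has a positive answer. Both guesses are wrong.

\subsection{Results}\label{sub:results}

\begin{theorem}[counterexample]\label{thm:A}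
Let $2\le k\le n-1$. There are a finite measure $\mu$ on $\Omega=\mathbb R^n$ and an admissible $k$-form $\omega$ with $|\omega|=1$ $\mu$-a.e.\ such that the following holds. For every $C<\infty$ there is $\varepsilon>0$ for which no $C^1$ $(k-1)$-form $\phi$ and compact set $K$ satisfy $\mu(\mathbb R^n\setminus K)<\varepsilon$, $d\phi=\omega$ on $K$, and $\operatorname{Lip}(\phi_I)\le C$ for all $I$.
\end{theorem}

So the answer is negative even if the constant may depend on $\mu$ and $\omega$. The first case is $n=3$, $k=2$.

\begin{theorem}[extreme degrees]\label{thm:B}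
For $k=1$ and $k=n$ every pair $(\mu,\Omega)$ has the $k$-Lusin property with a constant depending only on $n$; for $k=1$ one gets $\operatorname{Lip}\phi\le(1+\varepsilon)\|\omega\|_{L^\infty(\mu)}$. Hence the Lusin problem for $k$-forms has a positive answer if and only if $k\in\{1,n\}$.
\end{theorem}

\begin{theorem}[criterion for a fixed measure]\label{thm:C}
Let $\mu(\Omega)<\infty$ and $1\le k\le n$. The following are equivalent:
\begin{itemize}
\item[(a)] the inclusion \eqref{eq:incl} holds;
\item[(b)] $(\mu,\Omega)$ has the $k$-Lusin property with constant $2^{n+1}$;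
\item[(c)] $(\mu,\Omega)$ has the $k$-Lusin property with some finite constant.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:D}
For every $2\le k\le n-1$ there is a finite measure $\mu$ on $\mathbb R^n$, namely that of Theorem~\ref{thm:A}, with $\Lambda_k(V(\mu,x))\not\subset V_k(\mu,x)$ on a set of positive $\mu$-measure.
\end{corollary}

One observation is behind both negative statements, Theorem~\ref{thm:A} and (c)$\Rightarrow$(a). Admissibility is tested by $k$-currents, which see only $d\phi$. A Lipschitz bound controls every partial derivative of every component of $\phi$, and each of these can be integrated by parts along a $1$-current. For $k=1$ the two tests coincide. For $k\ge2$ a measure with many normal $1$-currents and few normal $k$-currents has many admissible forms but puts strong constraints on the differentials of Lipschitz forms.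

Section~\ref{sec:lemmas} contains three lemmas on the bundles. Section~\ref{sec:idea} shows one generation of the construction in $\mathbb R^3$, Section~\ref{sec:construction} carries out the construction, and Section~\ref{sec:A} deduces Theorem~\ref{thm:A}. Section~\ref{sec:positive} proves (a)$\Rightarrow$(b), Theorem~\ref{thm:B} and Corollary~\ref{cor:D}, and Section~\ref{sec:blowup} proves (c)$\Rightarrow$(a). The proof of Theorem~\ref{thm:A} does not use Sections~\ref{sec:positive} and~\ref{sec:blowup}.

\section{Three lemmas on the bundles}\label{sec:lemmas}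

Two elementary facts are used repeatedly. First, if $T$ is normal, the identity $T(d\phi)=\partial T(\phi)$ extends by mollification to $\phi\in C^1_c$, and to all $\phi\in C^1$ if $T$ has compact support. Second, for a $C^1$ $(k-1)$-form $\phi$ and constant vectors $v_1,\dots,v_k$,
\begin{equation}\label{eq:cartan}
\langle d\phi,v_1\wedge\dots\wedge v_k\rangle=\sum_{i=1}^k(-1)^{i-1}\partial_{v_i}\langle\phi,\hat v^{\,i}\rangle,\qquad \hat v^{\,i}=v_1\wedge\dots\wedge v_{i-1}\wedge v_{i+1}\wedge\dots\wedge v_k ;
\end{equation}
for $\phi=g\,dx^I$ this is the expansion of the determinant $\langle dg\wedge dx^I,v_1\wedge\dots\wedge v_k\rangle$ along the row of $dg$.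

The bundle is defined by minimality. The first lemma generates it by countably many currents.

\begin{lemma}[spanning family]\label{lem:span}
Let $\mu$ be finite. There are countably many normal $k$-currents $T_h$, with densities $\tau_h$, such that $V_k(\mu,x)=\operatorname{span}\{\tau_h(x)\}_h$ for $\mu$-a.e.\ $x$.
\end{lemma}

\begin{proof}
For a countable family $\mathcal F=(T_h)$ of normal currents, with Borel densities $\tau_h$, let $W_{\mathcal F}(x)=\operatorname{span}\{\tau_h(x)\}_h$. This map is Borel: the projection $\Pi_h$ onto the span of $\tau_1,\dots,\tau_h$ is $\Pi_{h-1}+|w|^{-2}w\otimes w$ where $w=\tau_h-\Pi_{h-1}\tau_h\neq0$ and $\Pi_{h-1}$ elsewhere, and $\Pi_h(x)$ is eventually constant. The number $D(\mathcal F)=\int\dim W_{\mathcal F}\,d\mu$ is at most $2^n\mu(\mathbb R^n)$, and the union $\mathcal F$ of a maximizing sequence of families attains the supremum. If $T$ is any normal $k$-current, with density $\tau$, then $W_{\mathcal F\cup\{T\}}\supset W_{\mathcal F}$ and $D(\mathcal F\cup\{T\})\le D(\mathcal F)$, so the two maps agree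 a.e.\ and $\tau\in W_{\mathcal F}$ a.e. Thus $W_{\mathcal F}$ contains the densities, and $V_k\subset W_{\mathcal F}$ a.e.\ by minimality. Conversely each $\tau_h$ lies in $V_k$ a.e.
\end{proof}

\begin{lemma}[locality]\label{lem:local}
If $\mu'\ll\mu$ are Radon measures, then $V_k(\mu',x)=V_k(\mu,x)$ for $\mu'$-a.e.\ $x$. In particular $V_k(\mu\llcorner\Omega,x)=V_k(\mu,x)$ for $\mu$-a.e.\ $x\in\Omega$, and $V_k(\mu',x)=\Lambda_k$ for $\mu'$-a.e.\ $x$ if $\mu'\ll\mathcal L^n$.
\end{lemma}

\begin{proof}
Let $\mu'=g\mu$ and let $T=\tau\mu+\sigma$ be normal. In $T=\tau\mu\llcorner\{g>0\}+\big(\tau\mu\llcorner\{g=0\}+\sigma\big)$ the first term is $(\tau/g)\mu'$ and the bracket is singular with respect to $\mu'$. So the density of $T$ with respect to $\mu'$ is $\tau'=\tau/g$. Hence $V_k(\mu,\cdot)$ contains the densities for $\mu'$, and $V_k(\mu',\cdot)\subset V_k(\mu,\cdot)$ $\mu'$-a.e. Let $W$ equal $V_k(\mu',\cdot)$ on $\{g>0\}$ and $V_k(\mu,\cdot)$ on $\{g=0\}$. A $\mu'$-null subset of $\{g>0\}$ is $\mu$-null, so $\tau=g\tau'\in W$ $\mu$-a.e.\ on $\{g>0\}$,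 and $W$ contains the densities for $\mu$. Hence $V_k(\mu,\cdot)\subset W$ $\mu$-a.e., which gives the reverse inclusion $\mu'$-a.e. The last claim follows from \eqref{eq:gauss}, since $\mu'\ll\mathcal L^n$ implies $\mu'\ll\gamma$.
\end{proof}

The third lemma is our tool for proving that a bundle is small. It requires a bound on $d\Theta^m$ only, not on the full derivative of $\Theta^m$.

\begin{lemma}[small primitives]\label{lem:prim}
Let $\mu$ be a finite measure on $\mathbb R^n$, let $\omega$ be a Borel $k$-form, and let $\Theta^m$ be smooth $(k-1)$-forms on $\mathbb R^n$ such that $\Theta^m\to0$ locally uniformly, $\sup|d\Theta^m|\le L<\infty$, and $d\Theta^m=\omega$ $\mu$-a.e.\ for every $m$. Then $\omega$ is admissible.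
\end{lemma}

\begin{proof}
Let $T=\tau\mu+\sigma$ be normal and $\psi\in C_c^\infty(\mathbb R^n)$. From $d(\psi\Theta^m)=d\psi\wedge\Theta^m+\psi\,d\Theta^m$ we get
\[
\int\psi\langle\omega,\tau\rangle\,d\mu+\int\psi\langle d\Theta^m,d\sigma\rangle=T(\psi\,d\Theta^m)=\partial T(\psi\Theta^m)-T(d\psi\wedge\Theta^m)\longrightarrow0,
\]
because $T$ and $\partial T$ have finite mass. Hence $|\int\psi\langle\omega,\tau\rangle\,d\mu|\le L\int|\psi|\,d|\sigma|$. Both sides are continuous in $L^1(|\tau|\mu+|\sigma|)$, where $C_c^\infty$ is dense, so the inequality holds for bounded Borel $\psi$. Take a Borel set $Z$ with $\mu(\mathbb R^n\setminus Z)=0=|\sigma|(Z)$ and $\psi=\mathbf 1_Z\operatorname{sign}\langle\omega,\tau\rangle$. This gives $\langle\omega,\tau\rangle=0$ $\mu$-a.e., and Lemma~\ref{lem:span} concludes the proof.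
\end{proof}

\begin{example}\label{ex:bundles}
For $\mu=\delta_0$ take $\Theta^m(x)=m^{-1}\Theta(mx)$ with $\Theta\in C_c^\infty$ and $d\Theta(0)=dx^I$; then every $dx^I$ is admissible and $V_k(\delta_0,0)=\{0\}$. For the area measure on $[0,1]^2\times\{0\}\subset\mathbb R^3$, let $h\in C_c^\infty(\mathbb R)$ equal $z$ near $0$ and apply the lemma to $m^{-1}h(mz)$, $m^{-1}h(mz)\,dx$ and $m^{-1}h(mz)\,dy$. Then $dz$, $dz\wedge dx$ and $dz\wedge dy$ are admissible. Since $e_1\mu$, $e_2\mu$ and $e_1\wedge e_2\,\mu$ are normal, $V$ is the horizontal plane and $V_2=\Lambda_2(V)$.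
\end{example}

\section{One generation of the construction}\label{sec:idea}

We want a measure $\nu$ in $\mathbb R^3$, close to the unit square $[0,1]^2\times\{0\}$, with two competing properties: $e_1\nu$ and $e_2\nu$ are close in mass to normal $1$-currents, and $dx\wedge dy$ has small primitives as in Lemma~\ref{lem:prim}. The square has the first property and not the second. This section describes one modification of the square that gains a fraction $s$ of the second property; what happens near the walls of the cells is postponed to Section~\ref{sec:construction}.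

Fix a slope $s\in(0,1]$, an integer $P$, and lengths $\ell\ll\beta\ll\alpha\ll P\ell\ll1$, with $1/\alpha$ an integer and $1/\beta$ an even integer. Cut $[0,1]^2$ into columns $i$ of width $\alpha$, with center abscissa $x_i$, and rows $l$ of height $\beta$, and give the cell $(i,l)$ the checkerboard sign $\varsigma=(-1)^{i+l}$. Over each cell place the $P$ parallel sheets
\[
z=h\ell+\varsigma s(x-x_i),\qquad h=1,\dots,P,
\]
and let $\mu_1$ be the probability measure that puts $\frac1P\,dx\,dy$ on each sheet; see Figure~\ref{fig:rows}.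

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4]
\foreach \h in {0,0.4,0.8,1.2,1.6}{
\draw (0,\h-0.75)--(3,\h+0.75)--(6,\h-0.75);
\draw[dashed,gray] (0,\h+0.75)--(3,\h-0.75)--(6,\h+0.75);}
\draw[->] (-0.2,-1.1)--(6.4,-1.1);
\draw[dotted] (3,-1.1)--(3,2.5);
\draw[dotted] (2.5,-1.1)--(2.5,2.5);
\fill (2.5,0.9) circle (0.06);
\draw[fill=white] (2.5,0.7) circle (0.06);
\draw[fill=white] (2.5,-0.1) circle (0.06);
\node[below] at (1.5,-1.1) {$x_i$};
\node[below] at (2.5,-1.1) {$x$};
\node[below] at (4.5,-1.1) {$x_{i+1}$};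
\draw[<->] (6.15,-0.75)--(6.15,-0.35) node[midway,right] {$\ell$};
\end{tikzpicture}
\caption{Two adjacent rows seen along the $y$-axis, over two columns. Solid lines are the sheets over one row; dashed lines are the sheets over the next row, where the slopes are reversed. Each family is continuous across the column wall. Over the abscissa $x$, a path parallel to the $y$-axis that keeps its sheet index jumps from the filled dot to the lower open dot, by $2s|x-x_i|$; a path that changes index jumps to the upper open dot, by less than $2\ell$.}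
\label{fig:rows}
\end{figure}

\emph{Curves in the direction $x$.} For fixed $y$ and $h$ the sheets form a continuous zigzag, because the slope changes sign from one column to the next. So $(e_1+\varsigma se_3)\mu_1$ is a superposition of curves from $\{x=0\}$ to $\{x=1\}$. Adding vertical segments of length at most $P\ell+s\alpha/2$ at both ends gives a current $N_1$ with the same boundary as $e_1$ times the area measure of the square, and $|N_1-e_1\mu_1|(\mathbb R^3)\le s+2P\ell+s\alpha$.

\emph{Curves in the direction $y$.} For fixed $x$ the sheet $h$ is horizontal inside each row, but it jumps by $2s|x-x_i|$ at each of about $1/\beta$ row walls. Averaged over $x$ this costs about $s\alpha/(2\beta)$, which is large. This is why we use a stack rather than one sheet. Write $s(x-x_i)=c\ell+r$ with $c$ an integer and $0\le r<\ell$. Over $x$, the heights of the sheets in a row of sign $\varsigma$ lie in $\ell\mathbb Z+\varsigma r$. The path that takes the height $\kappa\ell+\varsigma r$ in every row uses the sheet $h=\kappa-\varsigma c$ and jumps by $2r<2\ell$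 at each wall, for a total cost below $2\ell/\beta$. The index $\kappa-\varsigma c$ leaves $\{1,\dots,P\}$ only for $\kappa$ within $|c|\le s\alpha/(2\ell)+1$ of the ends of the stack, a small fraction of the $P$ layers.

\emph{The form.} In the cell $(i,l)$ put
\[
\xi=(-1)^i\operatorname{dist}(y,2\beta\mathbb Z),\qquad \psi=z-\rho_0\big(z-\varsigma s(x-x_i)\big),
\]
where $\rho_0$ is the $\ell$-periodic $1$-Lipschitz triangle wave with $\rho_0(r)=r$ for $|r|\le\ell/4$. Then $|\xi|\le\beta$ and $d\xi=\varsigma\,dy$. The function $\psi$ is a staircase: it differs from $z$ by at most $\ell/4$ and $|d\psi|\le1+\sqrt2$, but near the sheet $h$ it equals $h\ell+\varsigma s(x-x_i)$, so that $d\psi=\varsigma s\,dx$ there. Hence, near every sheet,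
\[
d(\xi\,d\psi)=d\xi\wedge d\psi=\varsigma\,dy\wedge\varsigma s\,dx=-s\,dx\wedge dy .
\]
The two signs cancel, so a form of size $O(\beta)$ with bounded differential produces $-s\,dx\wedge dy$ on all of $\mu_1$. The function $\xi$ jumps across column walls and $\psi$ jumps across row walls. We will cut them off in thin margins along the walls and remove the margins from the sheets.

\emph{Gain and cost.} A single generation does not shrink $V_2$, since each sheet is a normal $2$-current. Now repeat the step inside thin disjoint boxes around the sheets, with slopes $s_1,s_2,\dots$. The forms add up: near the sheets of the last generation the differential of their sum is $-\sum s_j\,dx\wedge dy$. The sum still has bounded differential, because the $j$th differential is larger than $s_j$ only between the boxes of generation $j-1$ and those of generation $j$, and these regions are disjoint. The curves, on the other hand, have slope $\sum\pm s_j$ with balanced signs, whose $L^2$ norm is $(\sum s_j^2)^{1/2}$. With $1/s$ generations of slope $s$ we gain the full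 form $dx\wedge dy$ at cost $\sqrt s$. Lemma~\ref{lem:prim} needs a sequence of primitives tending to zero, so we use infinitely many such blocks, with values of $s$ whose sum is small.

\section{The measure in $\mathbb R^3$}\label{sec:construction}

For $u\in C(\mathbb R^3)$ let
\[
\Delta_1(u)=\int_0^1\big[u(1,y,0)-u(0,y,0)\big]dy,\qquad\Delta_2(u)=\int_0^1\big[u(x,1,0)-u(x,0,0)\big]dx .
\]
These are the boundaries of $e_1$ and $e_2$ times the area measure of the unit square.

\begin{proposition}\label{prop:main}
For every $\eta\in(0,\frac14)$ there are a finite measure $\nu$ on $\mathbb R^3$, a compact set $G$ with $\nu(\mathbb R^3\setminus G)=0$, compactly supported $1$-currents $N_1,N_2$ of finite mass, and forms $\Phi^m\in C_c^\infty(\mathbb R^3;\Lambda^1)$, $m\ge1$, with $G$ and the supports of $N_r$ and $\Phi^m$ contained in $(-1,2)^2\times(-\frac\eta2,\frac\eta2)$, such that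
\begin{itemize}
\item[(P1)] $1-\eta\le\nu(\mathbb R^3)\le1$;
\item[(P2)] $|N_r-e_r\nu|(\mathbb R^3)\le\eta$ for $r=1,2$;
\item[(P3)] $\partial N_r=\Delta_r$ for $r=1,2$;
\item[(P4)] $\sup|\Phi^m|\to0$ as $m\to\infty$, $\sup|d\Phi^m|\le19$, and $d\Phi^m=dx\wedge dy$ on $G$.
\end{itemize}
\end{proposition}

The proof occupies the rest of the section.

\subsection{Slopes, tiles and boxes}\label{sub:tiles}

Let $\theta=\eta/8$. Choose integers $M_m\ge2^m/\theta^2$ and consecutive intervals $I_1,I_2,\dots$ that partition $\{1,2,\dots\}$ with $|I_m|=M_m$, and put $s_j=1/M_m$ for $j\in I_m$. Then $s_j\le1$ and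
\begin{equation}\label{eq:slopes}
\sum_{j\in I_m}s_j=1,\qquad\sum_{j\ge1}s_j^2=\sum_{m\ge1}\frac1{M_m}\le\theta^2 .
\end{equation}
The ratio between consecutive length scales at level $j$ will be at most
\[
\varepsilon_j=\frac{\theta\,2^{-j}}{50(1+j)}\le\frac\theta{200}<\frac1{100}.
\]
The factor $1+j$ pays for the slopes, up to $j$, of the curves at level $j$.

A \emph{tile of level $j$} is a set $Q=\{(x,y,p_Q(x)):(x,y)\in R_Q\}$, where $R_Q$ is a closed rectangle with sides $a_j$ (in $x$) and $b_j$ (in $y$) and $p_Q$ is affine with slope $A_Q$. Put $v_Q(x,y,z)=z-p_Q(x)$. The \emph{box} of $Q$ is $B_Q=\{(x,y)\in R_Q,\ |v_Q|\le t_j\}$, and $\lambda_Q$ is the image of $\mathcal L^2\llcorner R_Q$ under $(x,y)\mapsto(x,y,p_Q(x))$. The currents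
\[
S_1(Q)=(1,0,A_Q)\lambda_Q,\qquad S_2(Q)=(0,1,0)\lambda_Q
\]
are the superpositions, with respect to $dy$ and $dx$, of the oriented segments of $Q$ on which $y$, respectively $x$, is constant.

At level $0$ there is one tile $Q_0=[0,1]^2\times\{0\}$, with $a_0=b_0=1$, $t_0=\varepsilon_1$ and weight $w_0=1$. Suppose that a finite family $\mathcal Q_{j-1}$ of tiles of level $j-1$ is given, with disjoint boxes and $t_{j-1}\le\varepsilon_j\min(a_{j-1},b_{j-1})$. Write $a,b,t,s,\varepsilon$ for $a_{j-1},b_{j-1},t_{j-1},s_j,\varepsilon_j$ and choose successively positive numbers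
\begin{equation}\label{eq:scales}
\alpha\le\varepsilon t\ \text{ with }\ \frac a\alpha\in\mathbb N,\qquad\beta\le\varepsilon\alpha\ \text{ with }\ \frac b\beta\in2\mathbb N,\qquad\delta\le\varepsilon\beta,\qquad\ell\le\varepsilon\delta .
\end{equation}
Here $\alpha\times\beta$ is the size of a cell and $\ell$ the spacing of the layers. The margins along column walls have width $\beta$, the size of the function $\xi$ that must be cut off there. The margins along row walls have width $\delta$, small compared with $\beta$ and large compared with the size $\ell$ of $\rho_0$. Put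
\[
P=\Big\lfloor\frac t{4\ell}\Big\rfloor,\qquad q=\Big\lceil\frac{s\alpha}{2\ell}\Big\rceil+1,\qquad\mathcal J=\{1-q,\dots,P+q\},\qquad w_j=\frac{w_{j-1}}{P+2q},
\]
$a_j=\alpha-2\beta$, $b_j=\beta-2\delta$, and choose $0<t_j\le\min\{\ell/8,\varepsilon_{j+1}a_j,\varepsilon_{j+1}b_j\}$. Paths will be indexed by $\mathcal J$, which has $P+2q$ elements, and tiles only by $\{1,\dots,P\}$; the extra indices make room for the change of index in the direction $y$.

Let $Q\in\mathcal Q_{j-1}$ and $R_Q=[x_-,x_+]\times[y_-,y_+]$. Divide $R_Q$ into cells $R^{il}$ of size $\alpha\times\beta$, with columns $i=0,\dots,a/\alpha-1$ of center abscissa $x_i$ and rows $l=0,\dots,b/\beta-1$, and put $\varsigma=\varsigma_{il}=(-1)^{i+l}$. The \emph{children} of $Q$ are the tiles $Q'=Q'_{ilh}$, $1\le h\le P$, where $R_{Q'}$ is $R^{il}$ shrunk by $\beta$ on the left and right and by $\delta$ at the bottom and top, and $p_{Q'}(x)=p_Q(x)+h\ell+\varsigma s(x-x_i)$. Thus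
\begin{equation}\label{eq:child}
A_{Q'}=A_Q+\varsigma s,\qquad v_{Q'}=v_Q-h\ell-\varsigma s(x-x_i).
\end{equation}
Let $\mathcal Q_j$ be the family of all children of tiles in $\mathcal Q_{j-1}$.

\emph{Nesting.} On $B_{Q'}$ we have $|v_Q|\le P\ell+\frac{s\alpha}2+t_j\le\frac t4+\frac{\varepsilon t}2+\frac{\varepsilon t}8\le\frac t2$, and $R_{Q'}$ lies in the interior of $R_Q$. Hence
\begin{equation}\label{eq:nest}
B_{Q'}\subset\operatorname{int}B_Q\cap\{|v_Q|\le t/2\}.
\end{equation}
Two children of $Q$ either have disjoint base rectangles, or lie over the same cell with $h\ne h'$, and then $|v_{Q'}-v_{Q''}|\ge\ell>2t_j$. In both cases their boxes are disjoint, so the boxes of $\mathcal Q_j$ are disjoint and the induction continues. The sets $E_j=\bigcup_{Q\in\mathcal Q_j}B_Q$ are compact, $\operatorname{int}E_j=\bigcup_{Q\in\mathcal Q_j}\operatorname{int}B_Q$, and $E_j\subset\operatorname{int}E_{j-1}$. Let $E=\bigcap_jE_j$; then $E\subset\operatorname{int}E_j$ for all $j$.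

\emph{Masses.} Let $\mu_j=w_j\sum_{Q\in\mathcal Q_j}\lambda_Q$. A tile $Q\in\mathcal Q_{j-1}$ has $\frac a\alpha\frac b\beta P$ children, each of $\mu_j$-mass $w_ja_jb_j$. Their total mass is $\pi_jw_{j-1}|R_Q|$, where
\[
\pi_j=\frac P{P+2q}\Big(1-\frac{2\beta}\alpha\Big)\Big(1-\frac{2\delta}\beta\Big).
\]
Since $t/(4\ell)\ge1$ we have $P\ge t/(8\ell)$, and $q\le\frac\alpha{2\ell}+2$. So $\frac{2q}P\le\frac{8\alpha}t+\frac{32\ell}t\le40\varepsilon$, and
\begin{equation}\label{eq:pi}
1-\pi_j\le40\varepsilon_j+2\varepsilon_j+2\varepsilon_j=44\varepsilon_j,\qquad\sum_j(1-\pi_j)\le\theta,\qquad\mu_j(\mathbb R^3)=\prod_{i\le j}\pi_i\le1 .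
\end{equation}

\emph{Slopes.} Let $A_j$ be the function on $E_j$ equal to $A_Q$ on $B_Q$, $Q\in\mathcal Q_j$. The number of rows is even, so exactly half of the children of each tile have $\varsigma=+1$, and the mean of $(A_Q+\varsigma s)^2$ over the children is $A_Q^2+s^2$. Hence $\int A_j^2\,d\mu_j=\pi_j\int(A_{j-1}^2+s_j^2)\,d\mu_{j-1}\le\int A_{j-1}^2\,d\mu_{j-1}+s_j^2$, and by \eqref{eq:slopes}
\begin{equation}\label{eq:L2}
\int A_j^2\,d\mu_j\le\theta^2 .
\end{equation}

\subsection{The currents at level $j$}\label{sub:currents}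

We replace, inside each box, the segments that make up $S_r(Q)$ by paths with the same endpoints that run through the children of $Q$. Fix $Q\in\mathcal Q_{j-1}$.

\emph{The $x$-paths.} For $y$ in the interior of row $l$ and $h\in\mathcal J$, the path $\Gamma^1_{y,h}$ stays in the plane of constant $y$. It starts at $(x_-,y,p_Q(x_-))$, moves vertically, follows the line $v_Q=h\ell+\varsigma_{il}s(x-x_i)$ over column $i$ for $i=0,1,\dots$, and finally moves vertically to $(x_+,y,p_Q(x_+))$. At the wall between columns $i$ and $i+1$ the heights are $h\ell+\varsigma_{il}s\alpha/2$ and $h\ell-\varsigma_{i+1,l}s\alpha/2$, which are equal.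

\emph{The $y$-paths.} For $x$ in the interior of column $i$ let $c(x)=\lfloor s(x-x_i)/\ell\rfloor$ and $r(x)=s(x-x_i)-c(x)\ell\in[0,\ell)$; then $|c(x)|\le\frac{s\alpha}{2\ell}+1\le q$. For $\kappa\in\mathcal J$, the path $\Gamma^2_{x,\kappa}$ stays in the plane of constant $x$. It starts at $(x,y_-,p_Q(x))$, moves vertically, follows in row $l$ the line
\begin{equation}\label{eq:ypath}
v_Q=\kappa\ell+\varsigma_{il}r(x)=(\kappa-\varsigma_{il}c(x))\ell+\varsigma_{il}s(x-x_i),
\end{equation}
jumps vertically by $2r(x)\le2\ell$ at each row wall, and finally moves vertically to $(x,y_+,p_Q(x))$.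

Since $q\ell\le\frac\alpha2+2\ell$, on all these paths $|v_Q|\le(P+q)\ell+\frac\alpha2+\ell\le\frac t4+\alpha+3\ell\le\frac t2$. So they lie in $B_Q$, and their initial and final vertical parts have length at most $t/2$. Set
\[
U_1(Q)=w_j\sum_{h\in\mathcal J}\int_{y_-}^{y_+}[\Gamma^1_{y,h}]\,dy,\qquad U_2(Q)=w_j\sum_{\kappa\in\mathcal J}\int_{x_-}^{x_+}[\Gamma^2_{x,\kappa}]\,dx .
\]
Up to finitely many points, the parameter ranges split into finitely many open intervals on which the vertices of the paths depend affinely on the parameter: the rows for $y$, and for $x$ the intervals where the column and $c(x)$ are constant. So these integrals are finite sums of explicit vector measures. Each path has the endpoints of the corresponding segment of $Q$, and $w_j|\mathcal J|=w_{j-1}$, so $\partial U_r(Q)=w_{j-1}\partial S_r(Q)$. Define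
\[
N_r^0=S_r(Q_0),\qquad N_r^j=N_r^{j-1}+\sum_{Q\in\mathcal Q_{j-1}}\big(U_r(Q)-w_{j-1}S_r(Q)\big).
\]
Then $\partial N_r^j=\partial N_r^0=\Delta_r$, and $N_r^j$ is supported in $B_{Q_0}$.

\begin{lemma}\label{lem:error}
For $r=1,2$ and all $j$, $|N_r^j-e_r\mu_j|(\mathbb R^3)\le2\theta$.
\end{lemma}

\begin{proof}
Let $Y_r^j=N_r^j-w_j\sum_{Q\in\mathcal Q_j}S_r(Q)$. Then $Y_r^0=0$, and $N_r^j=Y_r^{j-1}+\sum_{Q\in\mathcal Q_{j-1}}U_r(Q)$ gives
\[
Y_r^j=Y_r^{j-1}+\sum_{Q\in\mathcal Q_{j-1}}X_r(Q),\qquad X_r(Q)=U_r(Q)-w_j\sum_{Q'\text{ child of }Q}S_r(Q').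
\]
We show that $X_r(Q)$ is the superposition of the parts of the paths that do not run along children, and bound their weighted length. Put $\mathfrak m=w_{j-1}|R_Q|=w_{j-1}ab$.

Let $r=1$. Over $R_{Q'}$, $Q'=Q'_{ilh}$, the paths of index $h$ run along the segments of $Q'$ of constant $y$, by \eqref{eq:child}, and contribute exactly $w_jS_1(Q')$. The nonvertical parts of all paths have total weighted extent $w_j|\mathcal J|\,ab=\mathfrak m$ in the variable $x$, of which $\pi_j\mathfrak m$ is spent on children. The rest has slope $A_Q\pm s_j$, of modulus at most $\sum_{i\le j}s_i\le j$, hence mass at most $(1+j)(1-\pi_j)\mathfrak m$. The vertical parts have mass at most $w_{j-1}b\cdot2\cdot\frac t2=\frac ta\mathfrak m\le\varepsilon_j\mathfrak m$.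

Let $r=2$. Fix a child $Q'_{ilh}$ and $x$ in column $i$. By \eqref{eq:ypath}, the path $\Gamma^2_{x,\kappa}$ is at the height of $Q'_{ilh}$ in row $l$ exactly when $\kappa=h+\varsigma_{il}c(x)$, and this index belongs to $\mathcal J$ because $1\le h\le P$ and $|c(x)|\le q$. So $Q'_{ilh}$ is swept once, with contribution $w_jS_2(Q'_{ilh})$, and different $h$ use different $\kappa$. The remaining horizontal parts have mass at most $(1-\pi_j)\mathfrak m$, by the same count of extent in the variable $y$. The initial and final vertical parts have mass at most $w_{j-1}at=\frac tb\mathfrak m\le\varepsilon_j\mathfrak m$, and the jumps have mass at most $w_{j-1}a\cdot\frac b\beta\cdot2\ell=\frac{2\ell}\beta\mathfrak m\le2\varepsilon_j\mathfrak m$.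

In both cases $|X_r(Q)|(\mathbb R^3)\le\big(44(1+j)+3\big)\varepsilon_j\mathfrak m\le\theta2^{-j}\mathfrak m$, by \eqref{eq:pi}. The numbers $\mathfrak m$ add up to $\mu_{j-1}(\mathbb R^3)\le1$, so $|Y_r^j|(\mathbb R^3)\le\theta$. Finally $N_1^j-e_1\mu_j=Y_1^j+A_je_3\mu_j$ and $N_2^j-e_2\mu_j=Y_2^j$, and $\int|A_j|\,d\mu_j\le\theta$ by \eqref{eq:L2} and the Cauchy--Schwarz inequality.
\end{proof}

\subsection{The limit and the set $G$}\label{sub:limit}

The measures $\mu_j$ and $N_r^j$ are supported in the compact set $B_{Q_0}$ and have mass at most $1+2\theta$. Along a subsequence $\mu_j\to\mu_\infty$ and $N_r^j\to N_r$ weakly*, that is, against continuous test functions. Testing with $du$, $u\in C_c^\infty$, gives $\partial N_r=\Delta_r$, which is (P3). The total variation is a supremum of integrals of continuous test forms, hence lower semicontinuous, so $|N_r-e_r\mu_\infty|(\mathbb R^3)\le2\theta$. Testing with a function equal to $1$ on $B_{Q_0}$ gives $\mu_\infty(\mathbb R^3)=\prod_j\pi_j\in[1-\theta,1]$. For $j\ge i$ the measure $\mu_j$ vanishes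 on the open set $\mathbb R^3\setminus E_i$, hence so does $\mu_\infty$, and $\operatorname{spt}\mu_\infty\subset E$.

For $Q\in\mathcal Q_i$ take a continuous compactly supported function equal to $1$ on $B_Q$ and to $0$ on the other boxes of level $i$. Its integral against $\mu_j$, $j\ge i$, is $\mu_j(B_Q)=w_i|R_Q|\prod_{i<l\le j}\pi_l$, and its integral against $\mu_\infty$ is $\mu_\infty(B_Q)$. Hence all boxes of the same level have the same $\mu_\infty$-measure $w_ia_ib_i\prod_{l>i}\pi_l>0$.

The bounds on the forms below need $|A_Q|\le1$, so we discard the points where the slope ever exceeds $1$. Let $\mathbb P=\mu_\infty/\mu_\infty(\mathbb R^3)$, a probability on $E$, and let $\mathcal F_j$ be generated by the sets $E\cap B_Q$, $Q\in\mathcal Q_j$. Conditionally on $B_Q$, $Q\in\mathcal Q_{j-1}$, the increment $A_j-A_{j-1}$ equals $s_j$ and $-s_j$ with probability $\frac12$ each. So $(A_j)$ is a martingale with $A_0=0$ and $\mathbb EA_j^2=\sum_{i\le j}s_i^2\le\theta^2$. Doob's maximal inequality states that a square-integrable martingale satisfies $\mathbb P(\max_{i\le j}|A_i|>1)\le\mathbb EA_j^2$;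 letting $j\to\infty$ we get $\mathbb P(\sup_j|A_j|>1)\le\theta^2$. Put
\[
G=\{p\in E:\ |A_j(p)|\le1\text{ for all }j\},\qquad\nu=\mu_\infty\llcorner G .
\]
The set $G$ is compact because each $A_j$ is locally constant on $E$. Since $\mu_\infty(\mathbb R^3\setminus G)\le\theta^2$, we have $1\ge\nu(\mathbb R^3)\ge1-\theta-\theta^2\ge1-\eta$ and $|N_r-e_r\nu|(\mathbb R^3)\le2\theta+\theta^2\le\eta$. This proves (P1) and (P2). The set $G$ and the supports of $N_r$ lie in $B_{Q_0}=[0,1]^2\times[-t_0,t_0]$, with $t_0=\theta/200$.

\subsection{The forms}\label{sub:forms}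

In this subsection ``a.e.'' refers to $\mathcal L^3$. Call a tile $Q$ \emph{good} if $|A_Q|\le1$. Let $Q\in\mathcal Q_{j-1}$ be good and use the parameters of level $j$. The cutoffs
\[
\zeta_1(x)=\min\{1,\operatorname{dist}(x-x_-,\alpha\mathbb Z)/\beta\},\qquad\zeta_2(y)=\min\{1,\operatorname{dist}(y-y_-,\beta\mathbb Z)/\delta\}
\]
vanish on the column walls and on the row walls of $R_Q$ respectively, and both equal $1$ on the base rectangles of the children. Define the following functions on $\mathbb R^3$.
\begin{itemize}
\item $\xi_Q=(-1)^i\zeta_1(x)\operatorname{dist}(y-y_-,2\beta\mathbb Z)$ over column $i$ of $R_Q$, and $\xi_Q=0$ for $(x,y)\notin R_Q$. It is continuous, because it vanishes on the column walls, at $y=y_-$, and at $y=y_+$ since $b/\beta$ is even. Moreover $|\xi_Q|\le\beta$, $|\partial_x\xi_Q|\le\frac1\beta\cdot\beta=1$ and $|\partial_y\xi_Q|\le1$.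
\item $\chi_Q=\chi(v_Q/t)$, where $\chi$ is the piecewise linear function equal to $1$ on $[-\frac12,\frac12]$ and to $0$ off $(-\frac34,\frac34)$, so that $0\le\chi\le1$ and $|\chi'|\le4$.
\item $\rho_Q=\zeta_1(x)\zeta_2(y)\,\rho_0\big(v_Q-\varsigma_{il}s(x-x_i)\big)$ over $R^{il}$, and $\rho_Q=0$ for $(x,y)\notin R_Q$, with $\rho_0$ the triangle wave of Section~\ref{sec:idea}, so $|\rho_0|\le\ell/4$. It is continuous because $\zeta_1\zeta_2$ vanishes on the boundary of each cell.
\item $\psi_Q=v_Q-\rho_Q$.
\end{itemize}
Each function is continuous and Lipschitz over each cell and outside $R_Q\times\mathbb R$, hence Lipschitz on $\mathbb R^3$. Let $\varphi_Q=\xi_Q\chi_Q\,d\psi_Q$, a bounded $1$-form supported in $B_Q$. For Lipschitz $u,w$ one has $d(u\,dw)=du\wedge dw$ in the sense of distributions: the identity holds for the mollifications of $u$ and $w$, whose differentials are bounded and converge a.e., and dominated convergence applies. So $d\varphi_Q=d(\xi_Q\chi_Q)\wedge d\psi_Q$.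

\emph{Bounds.} Since $Q$ is good, $|dv_Q|\le\sqrt2$. By \eqref{eq:scales}, a.e.,
\[
|d\rho_Q|\le\Big(\frac1\beta+\frac1\delta\Big)\frac\ell4+|dv_Q|+s\le\frac\ell{2\delta}+\sqrt2+1\le4,\qquad|d(\xi_Q\chi_Q)|\le\sqrt2+\beta\,\frac4t\,\sqrt2\le3,
\]
and $|d\psi_Q|\le\sqrt2+4\le6$. As $\beta\le\varepsilon_j$, we obtain
\begin{equation}\label{eq:phibounds}
|\varphi_Q|\le6\varepsilon_j,\qquad|d\varphi_Q|\le18\qquad\text{a.e.}
\end{equation}

\emph{On the boxes of the children.} Let $Q'=Q'_{ilh}$. On $B_{Q'}$ we have $\zeta_1=\zeta_2=1$, and $\chi_Q=1$ by \eqref{eq:nest}. In row $l$ the function $\operatorname{dist}(y-y_-,2\beta\mathbb Z)$ has slope $(-1)^l$, so $d\xi_Q=\varsigma\,dy$. By \eqref{eq:child} and periodicity, $\rho_Q=\rho_0(v_{Q'}+h\ell)=\rho_0(v_{Q'})=v_{Q'}$, because $|v_{Q'}|\le t_j\le\ell/8$. So $\psi_Q=h\ell+\varsigma s(x-x_i)$ and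
\begin{equation}\label{eq:gain}
d\varphi_Q=\varsigma\,dy\wedge\varsigma s_j\,dx=-s_j\,dx\wedge dy\qquad\text{in }\operatorname{int}B_{Q'} .
\end{equation}

\emph{Summation over a block.} Let $\varphi_j$ be the sum of $\varphi_Q$ over the good tiles $Q\in\mathcal Q_{j-1}$, whose supports are disjoint, and let $\tilde\Phi^m=-\sum_{j\in I_m}\varphi_j$. By \eqref{eq:phibounds}, $|\tilde\Phi^m|\le6\sum_{j\in I_m}\varepsilon_j$ a.e., and this tends to $0$ because $\sum_j\varepsilon_j<\infty$. Outside the null sets $\partial E_j$, a point $p$ satisfies for each $j$ one of three alternatives. If $p\notin E_{j-1}$, then $d\varphi_j=0$ near $p$. If $p\in\operatorname{int}E_j$, then $|d\varphi_j|\le s_j$ near $p$, by \eqref{eq:gain} if the tile of level $j-1$ whose box contains $p$ is good, and because $\varphi_j=0$ near $p$ otherwise. If $p\in E_{j-1}\setminus E_j$, we use \eqref{eq:phibounds}; since the sets $E_j$ decrease, this happens for at most one $j$. Hence $|d\tilde\Phi^m|\le\sum_{j\in I_m}s_j+18=19$ a.e.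

Let $O_m$ be the union of $\operatorname{int}B_{Q'}$ over the tiles $Q'$ of level $\max I_m$ whose ancestors of levels $j-1$, $j\in I_m$, are all good. By \eqref{eq:nest}, \eqref{eq:gain} and \eqref{eq:slopes}, $d\tilde\Phi^m=\sum_{j\in I_m}s_j\,dx\wedge dy=dx\wedge dy$ on the open set $O_m$, and $G\subset O_m$ by the definition of $G$ and $E\subset\operatorname{int}E_{\max I_m}$. Let $\Phi^m$ be the convolution of $\tilde\Phi^m$ with a nonnegative mollifier of radius less than $\min\{\operatorname{dist}(G,\mathbb R^3\setminus O_m),\eta/8\}$. Then $d\Phi^m$ is the convolution of $d\tilde\Phi^m$, the sup norms do not increase, and $d\Phi^m=dx\wedge dy$ on $G$. This is (P4). The support of $\Phi^m$ is within $\eta/8$ of $B_{Q_0}$, and $t_0+\eta/8<\eta/2$. Proposition~\ref{prop:main} is proved. \hfill$\square$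

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

For the measure $\nu$ of Proposition~\ref{prop:main} the form $dx\wedge dy$ is admissible by (P4) and Lemma~\ref{lem:prim}, but it is no counterexample: $\phi=x\,dy$ solves the problem. We therefore take two copies of $\nu$ at vertical distance $2\eta$ and prescribe $dx\wedge dy$ on one and $-dx\wedge dy$ on the other. By (P2) and (P3), the integral of $d\phi(e_1,e_2)$ over each copy is determined, up to $O(\eta\operatorname{Lip}\phi)$, by the values of $\phi$ on the boundary of a unit square, and these values are almost the same for the two copies. One pair rules out constants of order $1/\eta$; a sum over $\eta\to0$ rules out all constants.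

\subsection{The measure and the form}

Let $2\le k\le n-1$. Write points of $\mathbb R^n$ as $(x,y,z,u,u')$ with $u\in\mathbb R^{k-2}$ and $u'\in\mathbb R^{n-k-1}$; the assumption on $k$ is what makes room for the three variables $x,y,z$. Put $du=du_1\wedge\dots\wedge du_{k-2}$, with $du=1$ if $k=2$. For $i\ge1$ let $\eta_i=2^{-i-3}$ and take $\nu_i,G_i,N_r^{(i)},\Phi_i^m$ from Proposition~\ref{prop:main} with $\eta=\eta_i$. Let
\[
\hat\nu_i=\nu_i\times\mathcal L^{k-2}\llcorner[0,1]^{k-2}\times\delta_0,\qquad\hat G_i=G_i\times[0,1]^{k-2}\times\{0\},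
\]
let $\nu_i^+,G_i^+$ be the translates of $\hat\nu_i,\hat G_i$ by $4ie_x$, and let $\nu_i^-,G_i^-$ be the translates by $4ie_x+2\eta_ie_z$. The regions
\[
\big\{x\in(4i-1,4i+2),\ |z|<\tfrac{\eta_i}2\big\},\qquad\big\{x\in(4i-1,4i+2),\ |z-2\eta_i|<\tfrac{\eta_i}2\big\},\qquad i\ge1,
\]
are pairwise disjoint and contain the sets $G_i^\pm$ and the supports of the correspondingly translated forms $\Phi_i^m$. Put
\[
\mu=\sum_{i\ge1}2^{-i}(\nu_i^++\nu_i^-),\qquad\omega=f\,dx\wedge dy\wedge du,
\]
where $f=\pm1$ on $G_i^\pm$ and $f=0$ elsewhere. Then $\mu$ is finite and $|\omega|=1$ $\mu$-a.e.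

\subsection{Admissibility}

Regard $\Phi_i^m$ as forms on $\mathbb R^n$ depending on $(x,y,z)$ only, and let
\[
\Theta^m=\sum_{i\ge1}\big(\Phi_i^m(\,\cdot-4ie_x)-\Phi_i^m(\,\cdot-4ie_x-2\eta_ie_z)\big)\wedge du .
\]
The terms have disjoint supports and a compact set meets only finitely many of them. By (P4), $\Theta^m$ is smooth, $\Theta^m\to0$ locally uniformly, $|d\Theta^m|\le19$, and $d\Theta^m=\omega$ on $\bigcup_i(G_i^+\cup G_i^-)$, hence $\mu$-a.e. By Lemma~\ref{lem:prim}, $\omega$ is admissible.

\begin{remark}
Each $\Theta^m$ is a smooth form with $d\Theta^m=\omega$ $\mu$-a.e.\ and $|d\Theta^m|\le19$ everywhere. So in Theorem~\ref{thm:A} the equation can be solved with bounded differential; only the Lipschitz bound on the components fails.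
\end{remark}

\subsection{The obstruction}

\begin{lemma}\label{lem:compare}
Let $g\in C^1(\mathbb R^n)$ with $|Dg|\le C$ and let $e\in\{e_x,e_y,e_{u_1},\dots,e_{u_{k-2}}\}$. Then $\big|\int\partial_eg\,d\nu_i^+-\int\partial_eg\,d\nu_i^-\big|\le6C\eta_i$.
\end{lemma}

\begin{proof}
Translate by $-4ie_x$ and drop the index $i$. The difference equals $\int\partial_ew\,d\hat\nu$ with $w=g-g(\cdot+2\eta e_z)$, and $|w|\le2C\eta$, $|Dw|\le2C$. Let $e=e_x$. For fixed $u$ let $w_u=w(\cdot,u,0)\in C^1(\mathbb R^3)$. Since $N_1$ is normal with compact support, (P3) gives $N_1(dw_u)=\Delta_1(w_u)$, so by (P2)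
\[
\Big|\int\partial_xw_u\,d\nu\Big|\le|\Delta_1(w_u)|+|(e_1\nu-N_1)(dw_u)|\le2\cdot2C\eta+2C\cdot\eta=6C\eta ,
\]
and we integrate over $u\in[0,1]^{k-2}$. For $e=e_y$ replace $N_1,\Delta_1,e_1$ by $N_2,\Delta_2,e_2$. For $e=e_{u_a}$, integration in $u_a$ over $[0,1]$ leaves the difference of two values of $w$, so the integral is at most $4C\eta\,\nu(\mathbb R^3)\le4C\eta$.
\end{proof}

Let $0<C<\infty$. Fix $i$ with $6kC\eta_i\le\frac12$ and put $\varepsilon=2^{-i-2}/(1+kC)$. Suppose that $\phi$ and $K$ satisfy the three conditions of the theorem; then $|D\phi_I|\le C$ everywhere. Let $H=\langle d\phi,e_x\wedge e_y\wedge e_{u_1}\wedge\dots\wedge e_{u_{k-2}}\rangle$. By \eqref{eq:cartan}, $H$ is a sum of $k$ terms $\pm\partial_e\phi_I$ with $e$ as in Lemma~\ref{lem:compare}. Hence $|H|\le kC$ and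
\[
\int H\,d\nu_i^+-\int H\,d\nu_i^-\le6kC\eta_i\le\tfrac12 .
\]
On the other hand $H=\pm1$ on $K\cap G_i^\pm$, and $\nu_i^\pm(\mathbb R^n\setminus K)\le2^i\varepsilon$ because $\nu_i^\pm\le2^i\mu$. Both measures have mass $\nu_i(\mathbb R^3)\ge1-\eta_i\ge\frac34$ by (P1), so
\[
\pm\int H\,d\nu_i^\pm\ge\nu_i^\pm(K)-kC\,\nu_i^\pm(\mathbb R^n\setminus K)\ge\tfrac34-(1+kC)2^i\varepsilon=\tfrac12 .
\]
Adding the two inequalities gives $1\le\frac12$, a contradiction. Theorem~\ref{thm:A} is proved. \hfill$\square$

\section{Reduction to gradients}\label{sec:positive}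

In this section and the next we replace $\mu$ by $\mu\llcorner\Omega$. By Lemma~\ref{lem:local} this changes neither the bundles $\mu$-a.e.\ in $\Omega$ nor any of the statements, and $\mu$ is now a finite measure on $\mathbb R^n$.

\subsection{A Lipschitz bound for gradients}

Theorem~\ref{thm:DMM} bounds $Dg$ in $L^\infty(\mu)$, which says nothing about $Dg$ away from the support of $\mu$. To get a Lipschitz bound we add to $\mu$ a measure of full support and prescribe the gradient $0$ on it. This is compatible with $f$ because $f$ already vanishes on the absolutely continuous part of $\mu$.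

\begin{lemma}\label{lem:grad}
Let $f:\Omega\to\mathbb R^n$ be Borel with $\|f\|_{L^\infty(\mu)}<\infty$ and $f(x)\in V(\mu,x)^\perp$ for $\mu$-a.e.\ $x$, and let $\varepsilon>0$. There are $g\in C^1(\mathbb R^n)$ and a compact set $K\subset\Omega$ with $\mu(\Omega\setminus K)<\varepsilon$, $Dg=f$ on $K$, and $\operatorname{Lip}(g)\le(1+\varepsilon)\|f\|_{L^\infty(\mu)}$.
\end{lemma}

\begin{proof}
Let $\mu=\mu^a+\mu^s$ be the Lebesgue decomposition with respect to $\mathcal L^n$, and let $Z$ be a Lebesgue-null Borel set that carries $\mu^s$. Put $\bar\mu=\mu+\gamma$, a finite measure, and let $\bar f=f$ on $Z\cap\Omega$ and $\bar f=0$ elsewhere. By Lemma~\ref{lem:local}, $V(\mu,\cdot)=V(\mu^a,\cdot)=\mathbb R^n$ $\mu^a$-a.e., so $f=0=\bar f$ $\mu^a$-a.e. Hence $\bar f=f$ $\mu$-a.e. Since $\bar\mu\llcorner Z=\mu^s$, Lemma~\ref{lem:local} also gives $V(\bar\mu,\cdot)=V(\mu^s,\cdot)=V(\mu,\cdot)$ $\bar\mu$-a.e.\ on $Z$; off $Z$ we have $\bar f=0$. So $\bar f\in V(\bar\mu,\cdot)^\perp$ $\bar\mu$-a.e., and $\|\bar f\|_{L^\infty(\bar\mu)}=\|f\|_{L^\infty(\mu^s)}=\|f\|_{L^\infty(\mu)}$.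

Apply Theorem~\ref{thm:DMM} to $\bar\mu$, the open set $\mathbb R^n$, the field $\bar f$ and the parameter $\varepsilon/2$. We get $g\in C^1(\mathbb R^n)$ and a compact set $K'$ with $\bar\mu(\mathbb R^n\setminus K')<\varepsilon/2$, $Dg=\bar f$ on $K'$, and, from the case $p=\infty$, $|Dg|\le(1+\varepsilon)\|f\|_{L^\infty(\mu)}$ $\gamma$-a.e. By continuity the last bound holds everywhere. By inner regularity there is a compact set $K\subset K'\cap\Omega\cap\{f=\bar f\}$ with $\mu(\Omega\setminus K)<\varepsilon$.
\end{proof}

\subsection{Proof of (a)$\Rightarrow$(b) in Theorem~\ref{thm:C}}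

Let $\omega$ be admissible. By (a), $\omega(x)$ annihilates $\Lambda_k(V(\mu,x))$ for a.e.\ $x$; this is the only use of (a). Let $\Pi(x)$ be the projection onto $V(\mu,x)$ and $d=d(x)$ its rank. Apply the Gram--Schmidt process to $\Pi e_1,\dots,\Pi e_n,(1-\Pi)e_1,\dots,(1-\Pi)e_n$, discarding each vector that depends on the previous ones. The pattern of discarded vectors is constant on each of finitely many Borel sets, so we obtain a Borel orthonormal frame $u_1,\dots,u_n$ with $u_1,\dots,u_d$ spanning $V(\mu,x)$. Let $u^1,\dots,u^n$ be the dual coframe and write $\omega=\sum_{|J|=k}\omega_Ju^J$, with $|\omega_J|\le|\omega|$.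

If $J\subset\{1,\dots,d\}$, then $\omega_J=\langle\omega,u_J\rangle=0$ a.e. Otherwise the largest element $b(J)$ of $J$ exceeds $d$, so $u^{b(J)}\in V(\mu,x)^\perp$, and $u^J=(-1)^{k-1}u^{b(J)}\wedge u^{J\setminus b(J)}$. Expand the unit covector $u^{J\setminus b(J)}=\sum_{|I|=k-1}c_{J,I}\,dx^I$, with $|c_{J,I}|\le1$. Then a.e.
\[
\omega=\sum_{|I|=k-1}f_I\wedge dx^I,\qquad f_I=(-1)^{k-1}\sum_{J\not\subset\{1,\dots,d\}}\omega_Jc_{J,I}\,u^{b(J)}\in V(\mu,x)^\perp,\qquad|f_I|\le2^n|\omega| ,
\]
since there are at most $2^n$ multi-indices $J$. Apply Lemma~\ref{lem:grad} to each $f_I$ with parameter $\min\{1,2^{-n-1}\varepsilon\}$, obtaining $g_I$ and $K_I$, and put $\phi=\sum_Ig_I\,dx^I$. There are at most $2^n$ multi-indices $I$, so $\mu(\Omega\setminus\bigcap_IK_I)\le\varepsilon/2$, and there is a compact set $K\subset\bigcap_IK_I\cap\{\omega=\sum_If_I\wedge dx^I\}$ with $\mu(\Omega\setminus K)<\varepsilon$. On $K$ we have $d\phi=\sum_Idg_I\wedge dx^I=\omega$, and $\operatorname{Lip}(\phi_I)\le2\cdot2^n\|\omega\|_{L^\infty(\mu)}$. \hfill$\square$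

\begin{proof}[Proof of Corollary~\ref{cor:D}]
If \eqref{eq:incl} held for the measure of Theorem~\ref{thm:A}, then (a)$\Rightarrow$(b) would give, for its form $\omega$ and every $\varepsilon$, a solution with $\operatorname{Lip}(\phi_I)\le2^{n+1}$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}

For $k=1$ the claim is Lemma~\ref{lem:grad}, and taking $\varepsilon\le1$ gives the constant $2$. For $k=n$ we verify (a), using two theorems on Lipschitz functions.
\begin{itemize}
\item Alberti--Marchese \cite[Theorem 1.1(i)]{AM}: every Lipschitz function on $\mathbb R^n$ is differentiable along $V(\mu,x)$ at $\mu$-a.e.\ $x$, that is, its restriction to $x+V(\mu,x)$ is differentiable at $x$.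
\item De Philippis--Rindler \cite[Theorem 1.14]{DR}: a positive Radon measure on $\mathbb R^n$ for which every Lipschitz function is a.e.\ differentiable is absolutely continuous with respect to $\mathcal L^n$.
\end{itemize}
Let $S=\{x\in\Omega:V(\mu,x)=\mathbb R^n\}$. Off $S$ we have $\Lambda_n(V(\mu,x))=\{0\}$ and there is nothing to prove. By Lemma~\ref{lem:local}, $V(\mu\llcorner S,\cdot)=\mathbb R^n$ $\mu\llcorner S$-a.e., so by the first theorem every Lipschitz function is differentiable $\mu\llcorner S$-a.e., and by the second $\mu\llcorner S\ll\mathcal L^n$. Lemma~\ref{lem:local} then gives $V_n(\mu,x)=V_n(\mu\llcorner S,x)=\Lambda_n$ for $\mu$-a.e.\ $x\in S$. So (a) holds, and (b) gives the constant $2^{n+1}$. For $2\le k\le n-1$ the answer is negative by Theorem~\ref{thm:A}. \hfill$\square$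

\section{Blow-up and the divergence equation}\label{sec:blowup}

It remains to prove (c)$\Rightarrow$(a) in Theorem~\ref{thm:C}, since (b)$\Rightarrow$(c) is trivial. For $k=1$ condition (a) reads $V\subset V$, so let $k\ge2$. The contradiction will come from the following theorem of Preiss \cite{Pre97} and McMullen \cite{McM}.

\begin{theorem}\label{thm:div}
For every $k>1$ there is $f\in L^\infty(\mathbb R^k)$ such that $\operatorname{div}F=f$ has no Lipschitz solution $F:\mathbb R^k\to\mathbb R^k$.
\end{theorem}

This is where $k\ge2$ is used: for $k=1$ a primitive of $f$ is a Lipschitz solution. The plan is to reproduce the Gaussian argument of Section~\ref{sub:guess} at small scales. If (a) fails, there is an admissible form $\omega_0$ that does not vanish on some product $\tau_1\wedge\dots\wedge\tau_k$ of densities of normal $1$-currents. Near a typical point these currents make $\mu$ look like Lebesgue measure on $k$-planes, and $f\omega_0$ is admissible for every bounded scalar $f$. The Lusin property then solves $\operatorname{div}F=f$ on such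 a plane.

Assume (c) with constant $C$, and suppose that (a) fails.

\subsection{The form $\omega_0$}

Let $T_h=\tau_h\mu+\sigma_h$ be the normal $1$-currents given by Lemma~\ref{lem:span} for $k=1$. For a.e.\ $x$ the space $\Lambda_k(V(\mu,x))$ is spanned by the countably many products $\tau_{h_1}\wedge\dots\wedge\tau_{h_k}$. Since (a) fails, one of them, say $v=\tau_1\wedge\dots\wedge\tau_k$ after renaming, satisfies $v(x)\notin V_k(\mu,x)$ on a Borel set $S\subset\Omega$ with $\mu(S)>0$. Let $\Pi_x$ be the orthogonal projection onto $V_k(\mu,x)^\perp$, and let $\omega_0=\Pi_xv/|\Pi_xv|$, viewed as a covector, where $\Pi_xv\ne0$, and $\omega_0=0$ elsewhere. Then $\omega_0$ is Borel and admissible, $|\omega_0|\le1$, and $\langle\omega_0,v\rangle=|\Pi_xv|>0$ on $S$.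

\subsection{The blow-up point}

We recall two facts. \emph{Besicovitch differentiation:} if $\tau\in L^1_{\mathrm{loc}}(\mu)$, then $\mu$-a.e.\ $x$ is a Lebesgue point, that is, $\int_{\bar B_r(x)}|\tau-\tau(x)|\,d\mu=o(\mu(\bar B_r(x)))$ as $r\to0$; and if $\lambda$ is a positive Radon measure, then for $\mu$-a.e.\ $x$ the ratio $\lambda(\bar B_r(x))/\mu(\bar B_r(x))$ has a finite limit, which is $0$ if $\lambda\perp\mu$. \emph{Tangent measures} (Preiss \cite[Theorem 2.5]{Pre87}): at $\mu$-a.e.\ point $x_0$ there is a nonzero tangent measure, that is, there are $r_j\downarrow0$, $c_j>0$ and a Radon measure $\mu_\infty\ne0$ such that, with $F_j(x)=(x-x_0)/r_j$, the measures $\mu_j=c_j(F_j)_\#\mu$ satisfy $\int\psi\,d\mu_j\to\int\psi\,d\mu_\infty$ for all $\psi\in C_c(\mathbb R^n)$.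

Choose $x_0\in S$ that is a Lebesgue point of $\tau_1,\dots,\tau_k,\omega_0$, at which $|\sigma_i|(\bar B_r(x_0))=o(\mu(\bar B_r(x_0)))$ and $|\partial T_i|(\bar B_r(x_0))=O(\mu(\bar B_r(x_0)))$ for $i\le k$, and at which $r_j,c_j,\mu_\infty$ exist. For every $R$, testing with a function that dominates $\mathbf 1_{\bar B_R}$ gives
\begin{equation}\label{eq:bdd}
\sup_jc_j\,\mu(\bar B_{Rr_j}(x_0))=\sup_j\mu_j(\bar B_R)<\infty .
\end{equation}
Put $v_i=\tau_i(x_0)$. These vectors are linearly independent since $v(x_0)=v_1\wedge\dots\wedge v_k\ne0$. Let $W$ be their span, $P_W$ and $P_{W^\perp}$ the orthogonal projections, and $a=\langle\omega_0(x_0),v(x_0)\rangle>0$.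

\subsection{Integration by parts in the limit}

\begin{lemma}\label{lem:ibp}
Let $\psi\in C_c^\infty(B_R)$ and let $g_j\in C^1(B_R)$ with $\sup_j\sup_{B_R}(|g_j|+|Dg_j|)<\infty$. Then for $i=1,\dots,k$,
\[
\int\psi\,\partial_{v_i}g_j\,d\mu_j=-\int g_j\,\partial_{v_i}\psi\,d\mu_j+o(1).
\]
Moreover $\mu_\infty=\mathcal H^k\llcorner W\times\varrho$ for a Radon measure $\varrho\ne0$ on $W^\perp$.
\end{lemma}

\begin{proof}
Let $T_i^j=c_j(F_j)_\#T_i$, the push-forward of the vector measure with its values unchanged. By the choice of $x_0$ and \eqref{eq:bdd},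
\[
|T_i^j-v_i\mu_j|(\bar B_R)\le c_j\Big[\int_{\bar B_{Rr_j}(x_0)}|\tau_i-\tau_i(x_0)|\,d\mu+|\sigma_i|(\bar B_{Rr_j}(x_0))\Big]\to0 .
\]
For $w\in C^1_c(B_R)$ we have $(dw)\circ F_j=r_j\,d(w\circ F_j)$, so
\[
\Big|\int\langle dw,dT_i^j\rangle\Big|=c_jr_j\,|\partial T_i(w\circ F_j)|\le r_j\sup|w|\;c_j|\partial T_i|(\bar B_{Rr_j}(x_0))=O(r_j)\sup|w| .
\]
With $w=\psi g_j$, which is bounded in $C^1$, the two estimates give $\int\partial_{v_i}(\psi g_j)\,d\mu_j\to0$, which is the first claim.

Taking $g_j\equiv1$ we get $\int\partial_{v_i}\psi\,d\mu_\infty=0$ for all $\psi\in C_c^\infty$. Hence $t\mapsto\int\psi(\cdot+tv_i)\,d\mu_\infty$ has zero derivative, and $\mu_\infty$ is invariant under translations in $W$. For a bounded Borel set $B\subset W^\perp$, the map $A\mapsto\mu_\infty(A+B)$ is a translation invariant Radon measure on $W$, hence equals $\varrho(B)\mathcal H^k(A)$ with $\varrho(B)=\mu_\infty(A_0+B)$, $A_0$ a unit cube in $W$. The set function $\varrho$ is a Radon measure, nonzero since $\mu_\infty\ne0$, and products determine the measure.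
\end{proof}

\subsection{Continuous data}

Let $f\in C_c(W)$ with $|f|\le1$. The forms $\omega_j=(f\circ P_W\circ F_j)\,\omega_0$ are admissible with norm at most $1$. By (c) there are $C^1$ forms $\phi_j$ on $\Omega$ with $C$-Lipschitz components and compact sets $K_j\subset\Omega$ with $d\phi_j=\omega_j$ on $K_j$ and $c_j\mu(\Omega\setminus K_j)\to0$; here we use that $\varepsilon$ is arbitrary while $C$ is fixed. Put
\[
\Psi_j(\xi)=\frac{\phi_j(x_0+r_j\xi)-\phi_j(x_0)}{r_j}.
\]
Since $\Omega$ is open, $\Psi_j$ is defined on any given ball for large $j$. Its components are $C$-Lipschitz and vanish at $0$, so by the Arzel\`a--Ascoli theorem a subsequence converges locally uniformly to a form $\Psi$ on $\mathbb R^n$ with $C$-Lipschitz components.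

Let $\psi\in C_c^\infty(\mathbb R^n)$. We compute the limit of $\int\psi\langle d\Psi_j,v(x_0)\rangle\,d\mu_j$ in two ways. First, $d\Psi_j(\xi)=d\phi_j(x_0+r_j\xi)$ is bounded uniformly in $j$, and it equals $f(P_W\xi)\,\omega_0(x_0+r_j\xi)$ on $F_j(K_j)$, whose complement has $\mu_j$-measure $c_j\mu(\Omega\setminus K_j)\to0$. Since $x_0$ is a Lebesgue point of $\omega_0$, \eqref{eq:bdd} gives $\int_{\bar B_R}|\omega_0(x_0+r_j\xi)-\omega_0(x_0)|\,d\mu_j(\xi)\to0$. So the limit is $a\int\psi\,(f\circ P_W)\,d\mu_\infty$. Second, by \eqref{eq:cartan} and Lemma~\ref{lem:ibp} with $g_j=\langle\Psi_j,\hat v^{\,i}\rangle$, which converge locally uniformly, the limit is $-\sum_i(-1)^{i-1}\int\langle\Psi,\hat v^{\,i}\rangle\,\partial_{v_i}\psi\,d\mu_\infty$.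

Fix $\psi_2\in C_c^\infty(W^\perp)$ with $\psi_2\ge0$ and $\int\psi_2\,d\varrho=1$, and take $\psi(\xi)=\psi_1(P_W\xi)\psi_2(P_{W^\perp}\xi)$ with $\psi_1\in C_c^\infty(W)$. Then $\partial_{v_i}\psi=(\partial_{v_i}\psi_1)\psi_2$, and by Fubini's theorem the equality of the two limits reads $\int_W\psi_1f\,d\mathcal H^k=-\int_WF\cdot\nabla\psi_1\,d\mathcal H^k$, where
\[
F(w)=\frac1a\sum_{i=1}^k(-1)^{i-1}\,v_i\int_{W^\perp}\langle\Psi(w+p),\hat v^{\,i}\rangle\,\psi_2(p)\,d\varrho(p),\qquad w\in W .
\]
Thus $F:W\to W$ satisfies $\operatorname{div}F=f$ in the sense of distributions. The function $\langle\Psi,\hat v^{\,i}\rangle=\sum_I\Psi_I\langle dx^I,\hat v^{\,i}\rangle$ has Lipschitz constant at most $2^nC\prod_{l\ne i}|v_l|$, and averaging in $p$ does not increase it. Hence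
\[
\operatorname{Lip}(F)\le C_*=\frac{k\,2^nC}a\prod_{l=1}^k|v_l| ,
\]
and $C_*$ does not depend on $f$.

\subsection{Bounded data and conclusion}

Identify $W$ with $\mathbb R^k$ by a linear isometry. Let $f\in L^\infty(\mathbb R^k)$ with $|f|\le1$. Mollifying $f\mathbf 1_{B_m}$ we find $f_m\in C_c(\mathbb R^k)$ with $|f_m|\le1$ and $f_m\to f$ in $L^1_{\mathrm{loc}}$. Let $F^m$ satisfy $\operatorname{div}F^m=f_m$, $\operatorname{Lip}(F^m)\le C_*$ and, after subtracting a constant, $F^m(0)=0$. By the Arzel\`a--Ascoli theorem a subsequence converges locally uniformly to a Lipschitz field $F$, and $\operatorname{div}F=f$ in the limit. Multiplying by constants, every $f\in L^\infty(\mathbb R^k)$ is the divergence of a Lipschitz field, which contradicts Theorem~\ref{thm:div}. So (c) implies (a), and Theorem~\ref{thm:C} is proved. \hfill$\square$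

\begin{thebibliography}{9}

\bibitem{AM}
Alberti and Marchese, \emph{On the differentiability of Lipschitz functions with respect to measures in the Euclidean space}, GAFA, 2016.

\bibitem{DR}
De Philippis and Rindler, \emph{On the structure of $\mathcal A$-free measures and applications}, Ann. of Math., 2016.

\bibitem{Mar}
Andrea Marchese, \emph{A PDE perspective on the flat chain conjecture}, arXiv:2511.06822 (2025).

\bibitem{McM}
McMullen, \emph{Lipschitz maps and nets in Euclidean space}, GAFA, 1998.

\bibitem{Pre87}
Preiss, \emph{Geometry of measures in $\mathbb R^n$}, Ann. of Math., 1987.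

\bibitem{Pre97}
Preiss, \emph{Additional regularity for Lipschitz solutions of PDE}, 1997.

\end{thebibliography}
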